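\title{The minimum number of distinct eigenvalues of a graph and of its complement}

\begin{abstract}
For a graph $G$, let $q(G)$ be the minimum number of distinct eigenvalues of a real symmetric matrix whose off-diagonal nonzero entries occur exactly at the edges of $G$. We prove that $q(G)+q(G^c)\le |G|+2$ holds if and only if $G$ is not one of the four graphs $P_4$, $P_5$, $P_5^c$ and $T_{2,2}$, as conjectured by Levene, Oblak and \v{S}migoc. We prove a stronger statement, in which only matrices with the strong spectral property are allowed: the inequality then holds for all graphs of order at least six and fails for exactly ten smaller graphs. The proof builds matrices for $G$ and for $G^c$ one vertex at a time and shows that, on average, each new vertex costs a new eigenvalue in only one of the two graphs.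
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite, undirected and simple, and matrices are real. Let $G$ be a graph with vertex set $V(G)=\{1,\dots,n\}$ and edge set $E(G)$, and let $|G|=n$ be its order. Let $S(G)$ be the set of symmetric $n\times n$ matrices $A=(a_{ij})$ such that, for $i\ne j$, we have $a_{ij}\ne0$ if and only if $ij\in E(G)$; the diagonal entries are free. For a square matrix $A$ let $q(A)$ be the number of distinct eigenvalues of $A$, and put
\[
q(G)=\min\{q(A)\colon A\in S(G)\}.
\]
The complement $G^c$ has the same vertices as $G$, and two distinct vertices are adjacent in $G^c$ exactly when they are not adjacent in $G$. How large can $q(G)+q(G^c)$ be?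

The number $q(G)$ measures how far the pattern of zero and nonzero entries forces the spectrum to spread out. A symmetric matrix with a single eigenvalue is scalar, so $q(G)=1$ exactly when $G$ has no edges. For $n\ge2$ the all-ones matrix $J_n$ has the eigenvalues $n$ and $0$, so the complete graph has $q(K_n)=2$. At the other extreme, the path $P_n$ on $n$ vertices has $q(P_n)=n$, because its two ends are joined by a unique path (Lemma~\ref{lem:path}). A long induced path has a dense complement, and dense patterns leave much freedom, so one expects that $q(G)$ and $q(G^c)$ cannot both be large. The path shows what to hope for: for $n\ge3$ the graph $P_n^c$ has an edge, so $q(P_n)+q(P_n^c)\ge n+2$, and the natural guess is that no graph does worse than $n+2$. For small orders the guess is false. The path $P_4$ is isomorphic to its complement, so $q(P_4)+q(P_4^c)=8>6$.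

Let $T_{2,2}$ be the \emph{bull}: the path $a\,x\,y\,b$ together with a vertex $z$ adjacent to $x$ and $y$. The following statement was posed as a conjecture by Levene, Oblak and \v{S}migoc~\cite{LOS}.

\begin{theorem}\label{thm:q}
A graph $G$ satisfies $q(G)+q(G^c)\le |G|+2$ if and only if $G$ is not one of the four graphs $P_4$, $P_5$, $P_5^c$, $T_{2,2}$.
\end{theorem}

Together with the lower bound above, Theorem~\ref{thm:q} gives $q(P_n)+q(P_n^c)=n+2$ for every $n\ge6$, so the bound is attained in each of these orders.

One would like to argue by induction on $|G|$, but $q$ behaves badly under the operations that an induction uses. Write $G\cup H$ for the disjoint union and $mH$ for the disjoint union of $m$ copies of $H$. Adding an edge can increase $q$: the matrix $J_2\oplus[0]$ shows $q(K_2\cup K_1)=2$, while $q(P_3)=3$. Adding a vertex can increase $q$ by a lot: $q(2P_k)\le k$, by taking the same block twice, while $q(P_{2k+1})=2k+1$. In both examples the cheap matrix repeats an eigenvalue in two components, and this coincidence does not survive when the components are joined. The remedy is to allow only matrices whose spectrum can be carried along when the pattern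 is perturbed.

\begin{definition}\label{def:ssp}
A matrix $A\in S(G)$ has the \emph{strong spectral property} (SSP) if $X=0$ is the only symmetric matrix with $X_{ii}=0$ for all $i$, with $X_{ij}=0$ for all $ij\in E(G)$, and with $AX=XA$. We put
\[
s(G)=\min\{q(A)\colon A\in S(G),\ A\text{ has the SSP}\},\qquad D(G)=s(G)+s(G^c)-|G|-2 .
\]
\end{definition}

Corollary~\ref{cor:sub} shows that the minimum is taken over a nonempty set, that $s$ does not increase when an edge is added, and that $s$ increases by at most one when a vertex is added. From the definition, $q(G)\le s(G)$ and $D(G)=D(G^c)$. Let the \emph{paw} be the triangle with one pendant vertex. Our main result is the following strengthening of Theorem~\ref{thm:q}.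

\begin{theorem}\label{thm:s}
If $|G|\ge6$, then $s(G)+s(G^c)\le |G|+2$. Over all orders, the inequality $s(G)+s(G^c)\le |G|+2$ fails exactly for the ten graphs
\[
P_3,\quad P_3^c,\quad P_4,\quad \mathrm{paw},\quad \mathrm{paw}^c,\quad P_5,\quad P_5^c,\quad T_{2,2},\quad P_4\cup K_1,\quad (P_4\cup K_1)^c .
\]
\end{theorem}

We call these ten graphs \emph{exceptional}. The price of replacing $q$ by $s$ is six more exceptions, which are treated by hand at the end.

The proof is an exercise in accounting. Color the edges of $G$ red and the edges of $G^c$ blue, and build one matrix for each color. A new vertex raises the budget $|G|+2$ by one and may cost a new eigenvalue in each color. So the induction closes if, on average, one color per vertex \emph{saves}, that is, reuses an eigenvalue it already has. Section~\ref{sec:example} shows a save by hand, and Sections~\ref{sec:ssp} and~\ref{sec:add} give the general mechanism: a color can save at a new vertex when it has an eigenvector with two nonzero entries among the neighbors of that vertex. Section~\ref{sec:reduce} turns this into two reductions, one that deletes a vertex of degree at most one in some color and one that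 deletes a well-chosen pair of vertices. They reduce Theorem~\ref{thm:s} to the orders $6$ and $7$, which are built up from graphs of order $5$ in Sections~\ref{sec:five} and~\ref{sec:sixseven}, with the help of the explicit matrices of Section~\ref{sec:matrices}.

\section{Unique shortest paths and the small graphs}\label{sec:paths}

All lower bounds for $q$ in this paper come from one observation. Recall that a symmetric matrix $A$ can be written as $A=\sum_\kappa \kappa P_\kappa$, where $\kappa$ runs over the distinct eigenvalues and $P_\kappa$ is the orthogonal projection onto the eigenspace of $\kappa$, and that $q(A)$ is the degree of the minimal polynomial of $A$.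

\begin{lemma}\label{lem:path}
Let the vertices $u,w$ of $G$ be joined by a unique shortest path, of length $d$, and let $A\in S(G)$. Then $(A^k)_{uw}=0$ for $k<d$ and $(A^d)_{uw}\ne0$. Consequently $q(G)\ge d+1$.
\end{lemma}

\begin{proof}
The entry $(A^k)_{uw}$ is the sum of the products $a_{i_0i_1}a_{i_1i_2}\cdots a_{i_{k-1}i_k}$ over all sequences with $i_0=u$ and $i_k=w$. A product is nonzero only if each step stays at a vertex or moves along an edge, and at least $d$ moves are needed to reach $w$. So there is no nonzero term for $k<d$, and for $k=d$ there is exactly one, the product of the entries along the shortest path. Looking at the $(u,w)$ entry, we see that no monic polynomial of degree $d$ annihilates $A$. Hence no monic polynomial of degree at most $d$ does, since it could be multiplied by a power of the variable, and $q(A)\ge d+1$.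
\end{proof}

We fix names for the small graphs. Besides the paw, the graphs of order $4$ that we name are the \emph{claw} $K_{1,3}$ and the \emph{diamond} $K_4-e$, where $K_m-e$ is $K_m$ with one edge deleted. Their complements are $\mathrm{paw}^c=P_3\cup K_1$, $\mathrm{claw}^c=K_3\cup K_1$ and $\mathrm{diamond}^c=K_2\cup2K_1$; also $C_4^c=2K_2$.

For $N\subseteq\{1,2,3,4\}$ let $P_4[N]$ be the path $1\,2\,3\,4$ together with a fifth vertex $v$ whose neighborhood is $N$. Up to the reflection $i\mapsto 5-i$ there are ten sets $N$, and Figure~\ref{fig:five} shows and names the ten graphs. The complement of the path $1\,2\,3\,4$ is the path $2\,4\,1\,3$. So the complement of $P_4[N]$ is $P_4[N']$, where $N'$ is the image of $\{1,2,3,4\}\setminus N$ under the relabeling $2\mapsto1$, $4\mapsto2$, $1\mapsto3$, $3\mapsto4$. For $N=\emptyset,\{1\},\{2\},\{1,3\},\{1,4\},\{2,3\}$ this gives $N'=\{1,2,3,4\},\{1,2,4\},\{2,3,4\},\{1,2\},\{1,4\},\{2,3\}$. Thus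
\[
(P_4\cup K_1)^c=\text{gem},\quad P_5^c=\text{house},\quad \text{chair}^c=\text{co-chair},\quad \text{banner}^c=\text{co-banner},
\]
while $C_5$ and the bull are self-complementary. The exceptional graphs of order $5$ are $P_5$, the house, the bull, $P_4\cup K_1$ and the gem.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \x/\y/\N in {2.5/1.9/{1},5/1.9/{2},7.5/1.9/{1,3},10/1.9/{1,4},0/0/{1,2,3,4},2.5/0/{1,2,4},5/0/{1,2,3},7.5/0/{1,2},10/0/{2,3}}
  {\foreach \m in \N {\draw (\x+0.9,\y+0.8) -- ({\x+0.6*\m-0.6},\y);}}
\foreach \x/\y/\lab in {0/1.9/{$P_4\cup K_1$},2.5/1.9/{$P_5$},5/1.9/{chair},7.5/1.9/{banner},10/1.9/{$C_5$},0/0/{gem},2.5/0/{house},5/0/{co-chair},7.5/0/{co-banner},10/0/{bull}}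
  {\draw (\x,\y) -- (\x+1.8,\y);
   \foreach \m in {0,0.6,1.2,1.8} {\fill (\x+\m,\y) circle (1.7pt);}
   \filldraw[fill=white] (\x+0.9,\y+0.8) circle (1.9pt);
   \node at (\x+0.9,\y-0.35) {\small\lab};}
\end{tikzpicture}
\caption{The ten graphs formed by a path on four vertices (black, numbered $1,2,3,4$ from the left) and a fifth vertex $v$ (white). In each of the first four columns the two graphs are complements of each other; the two graphs in the last column are self-complementary.}
\label{fig:five}
\end{figure}

\section{A save by hand: from the triangle to the diamond}\label{sec:example}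

Let $G=K_3$ on the vertices $1,2,3$. The red matrix $J_3$ has two distinct eigenvalues, and it has the SSP because the only candidate $X$ is $0$. The blue graph is $3K_1$. A diagonal matrix with $a_{ii}=a_{jj}$ commutes with the symmetric matrix whose only nonzero entries are $X_{ij}=X_{ji}=1$, so the SSP forces three distinct diagonal entries. The budget $|G|+2=5=2+3$ is used up.

Add a vertex $4$ that is red to $1$ and $2$ and blue to $3$. The red graph becomes the diamond, the blue graph becomes $K_2\cup 2K_1$, and the budget becomes $6$. If blue pays a fourth eigenvalue, red has to stay at two. So we give the new vertex the old eigenvalue $3$ and start from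
\[
J_3\oplus[3]=xx^T+3e_4e_4^T,\qquad x=(1,1,1,0)^T .
\]
This matrix has the eigenvalues $3,3,0,0$, but the edges $14$ and $24$ are missing. To create them without changing the spectrum, tilt $e_4$ towards a unit vector $b$ that is supported on the neighborhood $N=\{1,2\}$ and orthogonal to $x$. With $b=(1,-1,0,0)^T/\sqrt2$ and $z=\cos\theta\, e_4+\sin\theta\, b$, the vector $z$ is a unit vector orthogonal to $x$, so $A_\theta=xx^T+3zz^T$ still has the eigenvalues $3,3,0,0$. Its $(3,4)$ entry is $0$, and for small $\theta\neq0$ all other off-diagonal entries are nonzero. For instance, $z=(1,-1,0,2)^T/\sqrt6$ gives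
\[
2A_\theta=\begin{pmatrix}3&1&2&2\\1&3&2&-2\\2&2&2&0\\2&-2&0&4\end{pmatrix}.
\]
This matrix has the SSP: if $X$ has the single free entry $X_{34}=X_{43}=\xi$, the $(1,3)$ entries of $(2A_\theta)X$ and $X(2A_\theta)$ are $2\xi$ and $0$. So red has saved, and $D(\mathrm{diamond})\le2+4-6=0$.

Two features of the example persist in general. First, the save needs two nonzero entries of $x$ on $N$. For $N=\{1\}$ no nonzero vector supported on $N$ is orthogonal to $x$, and no other construction can succeed: the red graph is then the paw, whose pendant vertex is joined to vertex $2$ by a unique shortest path of length $2$, so $q(\mathrm{paw})\ge3$. Second, the tilt adds the term $3\sin^2\theta\, bb^T$ to the block of the old vertices. Here this is harmless, since $K_3$ prescribes no zeros. In general it destroys zeros at second order, and the SSP is what allows us to restore them.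

\section{The strong spectral property}\label{sec:ssp}

We shall start from matrices, such as $J_3\oplus[3]$, that lack some of the edges we want. So we separate the graph from the matrix. Let $F$ be a graph and $A$ a symmetric matrix indexed by $V(F)$. We say that $A$ is \emph{carried by $F$} if all its nonzero off-diagonal entries are at edges of $F$. Let $Z_F$ be the space of symmetric matrices that vanish on the diagonal and at the edges of $F$. A \emph{test matrix} for $(A,F)$ is a matrix $X\in Z_F$ with $AX=XA$, and $A$ is \emph{$F$-transversal} if $0$ is the only test matrix. For $A\in S(F)$ this is the SSP. For fixed $F$, transversality is an open condition on $A$, because it says that the linear map $X\mapsto AX-XA$ on $Z_F$, which depends continuously on $A$, is injective.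

The name comes from the next lemma. For a skew-symmetric matrix $M$ the matrix $e^{M}$ is orthogonal with inverse $e^{-M}$, so $e^{-M}Ae^{M}$ is symmetric with the same spectrum as $A$; to first order it equals $A+(AM-MA)$. Part (a) says that these isospectral motions can move the entries at the non-edges of $F$ in any direction. We use the following form of the implicit function theorem: if a smooth map $\Phi$ between finite-dimensional spaces has $\Phi(0)=0$ and surjective derivative $d\Phi_0$, then every vector of $\ker d\Phi_0$ is the velocity at $0$ of a smooth curve through $0$ inside $\Phi^{-1}(0)$.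

\begin{lemma}\label{lem:perturb}
Let $A$ be carried by $F$ and $F$-transversal.
\begin{enumerate}
\item[(a)] For every $Y\in Z_F$ there is a skew-symmetric $L$ such that $AL-LA$ agrees with $Y$ at all off-diagonal non-edges of $F$.
\item[(b)] Let $L$ be skew-symmetric, and suppose that $T=AL-LA$ is carried by $F$ and that $T_{ij}\ne0$ for every $ij\in E(F)$ with $a_{ij}=0$. Then there is a smooth curve $L(\varepsilon)$ of skew-symmetric matrices with $L(0)=0$ and $L'(0)=L$ such that, for all small $\varepsilon\ne0$, the matrix $A(\varepsilon)=e^{-L(\varepsilon)}Ae^{L(\varepsilon)}$ lies in $S(F)$ and has the SSP.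
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\pi$ be the orthogonal projection of the space of symmetric matrices onto $Z_F$ for the inner product $\operatorname{tr}XY$; it keeps the entries at the off-diagonal non-edges and sets the others to zero. Define $\Phi(M)=\pi(e^{-M}Ae^{M})$ on skew-symmetric matrices. Then $\Phi(0)=0$, since $A$ is carried by $F$, and $d\Phi_0(M)=\pi(AM-MA)$.

(a) We must show that $d\Phi_0$ maps onto $Z_F$. Let $X\in Z_F$ be orthogonal to the image. Then for all skew-symmetric $M$,
\[
0=\operatorname{tr}X(AM-MA)=\operatorname{tr}(XA-AX)M .
\]
The matrix $M_0=XA-AX$ is skew-symmetric, and $\operatorname{tr}M_0^2$ is minus the sum of the squares of its entries. So $M_0=0$, $X$ is a test matrix, and $X=0$.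

(b) Since $T$ is carried by $F$, we have $L\in\ker d\Phi_0$. By (a) and the implicit function theorem there is a curve $L(\varepsilon)$ in $\Phi^{-1}(0)$ with $L(0)=0$ and $L'(0)=L$. Then $A(\varepsilon)$ is carried by $F$, with $A(0)=A$ and $A'(0)=T$. An edge entry that is nonzero in $A$ stays nonzero for small $\varepsilon$. An edge entry that is zero in $A$ has nonzero derivative at $0$, so it is nonzero for small $\varepsilon\neq0$. Thus $A(\varepsilon)\in S(F)$, and it has the SSP because transversality is open.
\end{proof}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Let $G_0$ be a spanning subgraph of $G$ and let $A\in S(G_0)$ have the SSP. Then some matrix in $S(G)$ has the SSP and the same spectrum as $A$.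
\item[(b)] If $A_1\in S(G_1)$ and $A_2\in S(G_2)$ have the SSP and disjoint spectra, then $A_1\oplus A_2\in S(G_1\cup G_2)$ has the SSP.
\item[(c)] If $A\in S(G)$ has the SSP, then the diagonal blocks of $A$ that belong to different components of $G$ have disjoint spectra.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The matrix $A$ is carried by $G$, and it is $G$-transversal because $Z_G\subseteq Z_{G_0}$. By Lemma~\ref{lem:perturb}(a) for $G_0$ there is a skew-symmetric $L$ such that $AL-LA$ equals $1$ on $E(G)\setminus E(G_0)$ and $0$ at the non-edges of $G$. Apply Lemma~\ref{lem:perturb}(b) with $F=G$.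

(b) Let $X=\begin{pmatrix}X_1&Y\\Y^T&X_2\end{pmatrix}$ be a test matrix. Comparing blocks, $X_i$ is a test matrix for $A_i$, so $X_1=X_2=0$, and $A_1Y=YA_2$. If $A_2y=\kappa y$, then $A_1(Yy)=\kappa\,Yy$, and $Yy=0$ because $\kappa$ is not an eigenvalue of $A_1$. The eigenvectors of $A_2$ span, so $Y=0$.

(c) Suppose that $Ax=\kappa x$ and $Ay=\kappa y$ with nonzero $x,y$ supported on different components. Then $X=xy^T+yx^T$ is nonzero, vanishes on the diagonal and at the edges, and satisfies $AX=\kappa X=XA$. This contradicts the SSP.
\end{proof}

\begin{corollary}\label{cor:sub}
The number $s(G)$ is defined for every graph $G$, and $s(G)\le|G|$. If $V(G)=V_1\sqcup V_2$, then $s(G)\le s(G[V_1])+s(G[V_2])$. If $G$ contains $H$ as a subgraph, not necessarily induced, then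
\begin{equation}\label{eq:sub}
s(G)\le s(H)+|G|-|H| .
\end{equation}
\end{corollary}

\begin{proof}
Every $1\times1$ matrix has the SSP, so by Lemma~\ref{lem:basic}(b) a diagonal matrix with distinct entries has it, and Lemma~\ref{lem:basic}(a) gives an SSP matrix in $S(G)$. For the second claim take optimal matrices $A_i$ for $G[V_i]$. Adding a scalar matrix to $A_2$ changes neither $q(A_2)$ nor the test matrices, and it can make the two spectra disjoint; now apply (b) and then (a). For \eqref{eq:sub}, part (a) gives $s(G[V(H)])\le s(H)$, and the remaining vertices contribute at most $|G|-|H|$ by the first two claims.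
\end{proof}

In particular $s(G)\le s(G-v)+1$ for every vertex $v$.

\section{Adding a vertex}\label{sec:add}

Corollary~\ref{cor:sub} lets a color pay for a new vertex. To save, we need eigenvectors with known nonzero entries, so we must know what happens to eigenvectors when a vertex is added, and we need a source of such eigenvectors.

Let $B\in S(H)$ with spectral projections $P_\kappa$. Vertices $w,u$ are \emph{linked in $B$} if $(P_\kappa)_{wu}\ne0$ for some $\kappa$. Vertices $w,u$ are \emph{tied in $H$} if they are joined by a unique shortest path; this includes the cases $w=u$ (length $0$) and $wu\in E(H)$ (length $1$). Tied vertices are linked in every $B\in S(H)$, because $\sum_\kappa\kappa^d(P_\kappa)_{wu}=(B^d)_{wu}\ne0$ by Lemma~\ref{lem:path}. A \emph{full} eigenvalue is a simple eigenvalue with a nowhere-zero eigenvector $y$. If $B$ has one, then $P_\kappa=yy^T/(y^Ty)$ has no zero entry, so all pairs of vertices are linked. For $N\subseteq V(H)$ and a subspace $E\subseteq\mathbb R^{V(H)}$ we write $E|_N=\{y|_N\colon y\in E\}\subseteq\mathbb R^N$.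

\begin{lemma}\label{lem:add}
Let $B\in S(H)$ have the SSP, let $V=V(H)$ and $N\subseteq V$, and let $H^+$ be $H$ together with a new vertex $v$ whose neighborhood is $N$. Let $\kappa_1,\dots,\kappa_r$ be simple eigenvalues of $B$ with eigenvectors $y_1,\dots,y_r$.
\begin{enumerate}
\item[(a)] For all but finitely many $\mu\in\mathbb R$ there is $B^+\in S(H^+)$ with the SSP whose spectrum, with multiplicity, is that of $B$ together with $\mu$, and such that: $\mu$ is simple, with an eigenvector that is nonzero at $v$ and at every $w\in V$ linked in $B$ to a member of $N$; and each $\kappa_j$ is simple, with an eigenvector that is nonzero on the support of $y_j$, and also at $v$ if $y_j|_N\ne0$.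
\item[(b)] Let $\lambda$ be an eigenvalue of $B$ with eigenspace $E$, and suppose that every nonzero $y\in E$ has at least two nonzero entries on $N$. Then there is $B^+\in S(H^+)$ with the SSP whose spectrum, with multiplicity, is that of $B$ together with one more copy of $\lambda$, so that $q(B^+)=q(B)$, and such that each $\kappa_j\ne\lambda$ is simple, with an eigenvector that is nonzero on the support of $y_j$, and also at $v$ if $y_j|_N\notin E|_N$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\hat B=B\oplus[c]$, where $c=\mu$ is not an eigenvalue of $B$ in (a) and $c=\lambda$ in (b). This matrix has the required spectrum and is carried by $H^+$. We move it into $S(H^+)$ with Lemma~\ref{lem:perturb}(b).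

\emph{Transversality.} A test matrix $X=\begin{pmatrix}X_0&x\\x^T&0\end{pmatrix}$ for $(\hat B,H^+)$ has $x|_N=0$, and $\hat BX=X\hat B$ means $BX_0=X_0B$ and $Bx=cx$. The SSP of $B$ gives $X_0=0$. In (a), $x=0$ because $c$ is not an eigenvalue of $B$. In (b), $x\in E$ has no nonzero entry on $N$, so $x=0$ by hypothesis.

\emph{The direction of motion.} Let $b\in\mathbb R^V$ have support exactly $N$, with $b\perp E$ in case (b); we choose $b$ below. Put
\[
\ell=\sum_{\kappa\ne c}\frac{P_\kappa b}{\kappa-c},\qquad L=\begin{pmatrix}0&\ell\\-\ell^T&0\end{pmatrix}.
\]
Then $(B-cI)\ell=\sum_{\kappa\neq c}P_\kappa b=b$, where $b\perp E$ is used in case (b), and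
\[
\hat BL-L\hat B=\begin{pmatrix}0&(B-cI)\ell\\ \ell^T(B-cI)&0\end{pmatrix}=\begin{pmatrix}0&b\\b^T&0\end{pmatrix}.
\]
This matrix is nonzero exactly at the edges of $H^+$ at $v$, which are the edges missing from $\hat B$. Lemma~\ref{lem:perturb}(b) gives matrices $\hat B(\varepsilon)=e^{-L(\varepsilon)}\hat Be^{L(\varepsilon)}\in S(H^+)$ with the SSP, and we take $B^+=\hat B(\varepsilon)$ for a small $\varepsilon\neq0$.

\emph{Eigenvectors.} If $z$ is an eigenvector of $\hat B$, then $e^{-L(\varepsilon)}z$ is an eigenvector of $\hat B(\varepsilon)$ for the same eigenvalue, and $e^{-L(\varepsilon)}=I-\varepsilon L+O(\varepsilon^2)$. For $z=e_v$ we get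
\[
e^{-L(\varepsilon)}e_v=e_v-\varepsilon\binom{\ell}{0}+O(\varepsilon^2),
\]
which is nonzero at $v$ and at every $w$ with $\ell_w\ne0$. For $z=\binom{y_j}{0}$ with $\kappa_j\ne c$, the eigenvalue $\kappa_j$ is simple for $\hat B$, and $e^{-L(\varepsilon)}z$ equals $y_j+O(\varepsilon)$ on $V$ and has $v$-entry
\[
\varepsilon\,\ell^Ty_j+O(\varepsilon^2)=\varepsilon\,\frac{b^Ty_j}{\kappa_j-c}+O(\varepsilon^2).
\]
It remains to choose $b$ so that finitely many linear forms in $b$ are nonzero. A real vector space is not a finite union of proper subspaces, so it suffices to check that no single form vanishes identically on the space from which $b$ is taken.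

\emph{Choice of $b$ in} (a). Here $b|_N$ ranges over $\mathbb R^N$, and
\[
\ell_w=\sum_{u\in N}\Bigl(\sum_\kappa\frac{(P_\kappa)_{wu}}{\kappa-\mu}\Bigr)b_u .
\]
If $w$ is linked to $u\in N$, the coefficient of $b_u$ is a rational function of $\mu$ with a pole, so it is nonzero for all but finitely many $\mu$. For $\mu$ outside these finite sets, the forms $b_i$ for $i\in N$, the forms $\ell_w$ for $w$ linked to a member of $N$, and the forms $b^Ty_j$ for $y_j|_N\ne0$ are all nonzero on $\mathbb R^N$.

\emph{Choice of $b$ in} (b). Here $b|_N$ ranges over $Q=(E|_N)^\perp\subseteq\mathbb R^N$. A form $b\mapsto b^Ty$ vanishes identically on $Q$ if and only if $y|_N\in Q^\perp=E|_N$. For $y=e_i$ with $i\in N$ this would give a vector of $E$ with exactly one nonzero entry on $N$, which the hypothesis excludes. So some $b\in Q$ has $b_i\ne0$ for all $i\in N$ and $b^Ty_j\neq0$ whenever $y_j|_N\notin E|_N$.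
\end{proof}

The hypothesis of (b) was used twice: vectors of $E$ with no nonzero entry on $N$ would destroy transversality, and vectors with exactly one would force a zero entry of $b$, that is, a missing edge. When we extend a matrix by (a) we say that it, or its color, \emph{pays}; when we extend it by (b) we say that it \emph{saves via $\lambda$}. The following special cases of Lemma~\ref{lem:add} are used throughout.
\begin{enumerate}
\item[(F1)] If $B$ has a full eigenvalue and pays for a vertex with $N\ne\emptyset$, then all full eigenvalues stay full and the new eigenvalue is full.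
\item[(F2)] If $\lambda$ is simple and its eigenvector $x$ has at least two nonzero entries on $N$, then $B$ can save via $\lambda$; for a full $\lambda$ this only requires $|N|\ge2$. A full eigenvalue whose eigenvector is not a multiple of $x$ on $N$ stays full.
\item[(F3)] Whether $B$ pays or saves, a simple eigenvalue other than the one used for saving stays simple, and its eigenvector stays nonzero wherever it was nonzero.
\end{enumerate}

There is one situation in which a save is possible with no information about eigenvectors at all: the new vertex is adjacent to almost everything.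

\begin{lemma}\label{lem:dom}
In the setting of Lemma~\ref{lem:add}, suppose that $H$ has at least two edges and $|V\setminus N|\le1$. Then some eigenvalue of $B$ satisfies the hypothesis of Lemma~\ref{lem:add}(b). Hence $s(H^+)\le s(H)$.
\end{lemma}

\begin{proof}
Suppose that every eigenvalue $\lambda$ of $B$ has an eigenvector $y_\lambda$ with at most one nonzero entry on $N$. Let $V_0$ be the set of non-isolated vertices of $H$ and write $B=B_0\oplus\Delta$ with $B_0$ indexed by $V_0$ and $\Delta$ diagonal. Let $\lambda$ be an eigenvalue of $B_0$. By Lemma~\ref{lem:basic}(c) it is not an eigenvalue of $\Delta$, so $y_\lambda$ is supported in $V_0$. If $y_\lambda$ were supported at a single vertex $j$, then $Be_j=\lambda e_j$ and $j$ would be isolated. So $y_\lambda$ has at least two nonzero entries, at most one on $N$ and at most one off $N$. Therefore $V\setminus N$ is a single vertex $i$, and the support of $y_\lambda$ is $\{i,j_\lambda\}$ for some $j_\lambda\in N$.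

The matrix $B_0$ is not scalar, so it has two eigenvalues $\lambda\ne\lambda'$. If $j_\lambda\ne j_{\lambda'}$, the inner product of $y_\lambda$ and $y_{\lambda'}$ would be the nonzero product of their $i$-entries; but the vectors are orthogonal. So all the vectors $y_\lambda$, for $\lambda$ an eigenvalue of $B_0$, have the same support $\{i,j\}$. They are mutually orthogonal, so there are only two of them, and $B_0$ has only the eigenvalues $\lambda,\lambda'$. The plane spanned by $e_i,e_j$ is spanned by $y_\lambda,y_{\lambda'}$, so it is $B$-invariant and no edge leaves $\{i,j\}$. Since $i,j\in V_0$, they form a component $K_2$ whose block has the eigenvalues $\lambda$ and $\lambda'$. The block of another component in $V_0$ would share one of these eigenvalues, contrary to Lemma~\ref{lem:basic}(c). So $H$ has only one edge, a contradiction.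
\end{proof}

Two edges are needed: for $H=K_2$ and $|N|=1$ we have $H^+=P_3$ and $s(P_3)=3>2=s(K_2)$.

\section{Explicit matrices}\label{sec:matrices}

A few graphs with small $s$ feed both the subgraph bound \eqref{eq:sub} and the constructions for small orders.

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(a)] For $m\ge2$, $J_m\in S(K_m)$ has the SSP, two distinct eigenvalues, and the full eigenvalue $m$. For $m\ge4$, $s(K_m-e)\le2$.
\item[(b)] $s(C_4)\le2$.
\item[(c)] The adjacency matrix of the claw has the SSP, three distinct eigenvalues, and the full eigenvalues $\pm\sqrt3$.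
\end{enumerate}
Consequently $s(G)\le|G|-1$ if $G$ contains a triangle or a claw, and $s(G)\le |G|-2$ if $G$ contains a $4$-cycle, as subgraphs that need not be induced.
\end{lemma}

\begin{proof}
(a) We have $Z_{K_m}=0$, and the all-ones vector is an eigenvector for the simple eigenvalue $m$. The graph $K_m-e$ arises from $K_{m-1}$ by adding a vertex with $m-2\ge2$ neighbors, and $J_{m-1}$ saves by (F2).

(b) View $C_4$ as $K_{2,2}$ and let
\[
A=\begin{pmatrix}0&Q\\Q&0\end{pmatrix},\qquad Q=\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad P=\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]
Then $A^2=2I$, so $q(A)=2$. A test matrix has the form $\xi P\oplus\eta P$, and the upper right block of $AX=XA$ reads $\eta QP=\xi PQ$, that is,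
\[
\eta\begin{pmatrix}1&1\\-1&1\end{pmatrix}=\xi\begin{pmatrix}1&-1\\1&1\end{pmatrix}.
\]
The first row gives $\eta=\xi$ and $\eta=-\xi$, so $X=0$.

(c) List the center first. The vectors $(\pm\sqrt3,1,1,1)^T$ are eigenvectors for $\pm\sqrt3$, and the matrix has rank $2$, so the eigenvalues are $\sqrt3,-\sqrt3,0,0$. A test matrix is $[0]\oplus X'$ with $X'$ symmetric of order $3$ and zero diagonal, and the first column of $AX=XA$ says that the row sums of $X'$ vanish. So the three off-diagonal entries of $X'$ have pairwise sums zero, and $X'=0$.

The last statement follows from \eqref{eq:sub}.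
\end{proof}

For a path, or a disjoint union of paths, the red matrix may need all $|G|$ eigenvalues, and then blue has only two. A symmetric matrix with two eigenvalues is, after a shift and a scaling, of the form $UU^T$ with $U^TU$ a scalar matrix, and its zero entries are the orthogonal pairs among the rows of $U$. For the two graphs below, rows in $\mathbb R^2$ suffice.

\begin{lemma}\label{lem:gram}
We have $s((K_2\cup P_3)^c)\le2$ and $s(P_6^c)\le2$. Consequently $D(G)\le0$ if $G$ is a spanning subgraph of $K_2\cup P_3$ or of $P_6$.
\end{lemma}

\begin{proof}
Take $P_6$ on the vertices $1,\dots,6$ in order. Deleting the vertex $3$ leaves $K_2\cup P_3$ with the edges $12$, $45$, $56$. Let $U$ be the $5\times2$ matrix with rows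
\[
u_1=(1,0),\quad u_2=(0,1),\quad u_4=u_6=(1,2),\quad u_5=\sqrt2\,(-2,1).
\]
Then
\[
U^TU=\sum_j u_j^Tu_j=I+2\begin{pmatrix}1&2\\2&4\end{pmatrix}+2\begin{pmatrix}4&-2\\-2&1\end{pmatrix}=11I,
\]
so $M=UU^T$ has the eigenvalues $11,11,0,0,0$, and the eigenspace $E$ of $11$ is the column space of $U$. The orthogonal pairs of rows are exactly $12$, $45$, $56$: the other inner products are $u_1\cdot u_4=1$, $u_2\cdot u_4=2$, $u_4\cdot u_6=5$, $u_1\cdot u_5=-2\sqrt2$, $u_2\cdot u_5=\sqrt2$, and those obtained by replacing $u_4$ with $u_6$. So $M\in S((K_2\cup P_3)^c)$.

Let $X$ be a test matrix with entries $\xi,\eta,\zeta$ at $12$, $45$, $56$. It commutes with $M$, so it maps $E$ into $E$, and $XU=US$ for a $2\times2$ matrix $S$. Rows $1$ and $2$ of this equation read $\xi u_2=u_1S$ and $\xi u_1=u_2S$, so $S=\begin{pmatrix}0&\xi\\\xi&0\end{pmatrix}$. Row $4$ reads $\eta\sqrt2\,(-2,1)=(2\xi,\xi)$, which gives $\xi=\eta=0$ and $S=0$. Row $6$ then reads $\zeta u_5=0$. So $M$ has the SSP.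

In $P_6^c$ the vertex $3$ has the neighborhood $N=\{1,5,6\}$. A nonzero vector of $E$ has entries $u_j\cdot\omega$ for some nonzero $\omega\in\mathbb R^2$. The rows $u_1,u_5,u_6$ are pairwise linearly independent, so $\omega$ is orthogonal to at most one of them, and the vector has at least two nonzero entries on $N$. By Lemma~\ref{lem:add}(b), $M$ saves via $11$, and $s(P_6^c)\le2$.

If $G$ is a spanning subgraph of $F\in\{K_2\cup P_3,P_6\}$, then $G^c$ contains $F^c$, so $s(G^c)\le2$ by \eqref{eq:sub}, and $s(G)\le|G|$.
\end{proof}

The $5$-cycle is self-complementary, so $D(C_5)\le0$ requires $2s(C_5)\le7$, that is, a matrix with three eigenvalues. We look for one that is invariant under a reflection of the cycle. It then splits into blocks of orders $2$ and $3$, and we arrange that the characteristic polynomial of the first block divides that of the second.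

\begin{lemma}\label{lem:c5}
$s(C_5)\le3$, so $D(C_5)\le-1$.
\end{lemma}

\begin{proof}
Index the vertices by $0,\dots,4$ modulo $5$. Let $A$ have the entry $a_u$ at the edge $\{u,u+1\}$ and the diagonal entries $d_u$, where $(a_0,\dots,a_4)=(1,2,1,2,1)$ and $(d_0,\dots,d_4)=(3,0,3,3,0)$. The matrix is invariant under the reflection $1\leftrightarrow4$, $2\leftrightarrow3$. In the orthonormal bases $(e_1-e_4)/\sqrt2,\ (e_2-e_3)/\sqrt2$ and $e_0,\ (e_1+e_4)/\sqrt2,\ (e_2+e_3)/\sqrt2$ of the antisymmetric and the symmetric vectors, $A$ acts by
\[
\begin{pmatrix}0&2\\2&2\end{pmatrix}\qquad\text{and}\qquad\begin{pmatrix}3&\sqrt2&0\\\sqrt2&0&2\\0&2&4\end{pmatrix}.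
\]
The characteristic polynomials are $t^2-2t-4$ and
\[
(t-3)(t^2-4t-4)-2(t-4)=t^3-7t^2+6t+20=(t-5)(t^2-2t-4).
\]
So $A$ has the three distinct eigenvalues $5$ and $1\pm\sqrt5$.

Let $X$ be a test matrix and $p_u=X_{u,u+2}$; these are its five free entries. The $(u,u+1)$ entries of $AX$ and $XA$ are $a_{u-1}p_{u-1}$ and $a_{u+1}p_u$. Multiplying by $a_u$, we see that $a_ua_{u+1}p_u$ is a constant $\gamma$ independent of $u$; in particular $p_1=\gamma/2$, $p_3=\gamma/2$, $p_4=\gamma$. The $(1,3)$ entries of $AX$ and $XA$ are $a_0p_3+d_1p_1=\gamma/2$ and $d_3p_1+a_3p_4=7\gamma/2$. Hence $\gamma=0$ and $X=0$.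
\end{proof}

\section{Two reductions}\label{sec:reduce}

From now on we use the coloring of the introduction: $G_{\mathrm{red}}=G$ and $G_{\mathrm{blue}}=G^c$. For a color $\chi$ we write $N_\chi(v)$ for the neighborhood of $v$ in $G_\chi$. Since $D(G)=D(G^c)$, the colors may always be exchanged.

A vertex of degree at most one in one color is adjacent to almost everything in the other, so Lemma~\ref{lem:dom} provides a save.

\begin{lemma}\label{lem:low}
Let $n=|G|\ge5$, and let $v$ have degree at most $1$ in $G$ or in $G^c$. Then $D(G)\le\max(0,D(G-v))$.
\end{lemma}

\begin{proof}
We may assume that $v$ has red degree at most $1$, so it is blue to all but at most one of the other vertices. If $G^c-v$ has at least two edges, then $s(G^c)\le s(G^c-v)$ by Lemma~\ref{lem:dom} and $s(G)\le s(G-v)+1$, so $D(G)\le D(G-v)$. Otherwise $G-v$ is $K_{n-1}$ or $K_{n-1}-e$ with $n-1\ge4$, so $s(G)\le2+1$ by Lemma~\ref{lem:small}(a). Also $v$ has at least $n-2\ge3$ blue neighbors, so $G^c$ contains a claw and $s(G^c)\le n-1$. The sum is at most $n+2$.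
\end{proof}

Now let all degrees be at least $2$ in both colors. The induction hypothesis supplies optimal matrices for a smaller graph but says nothing about their eigenvectors, so there is no eigenvalue via which we know how to save. We create one. When a color pays for a vertex $v'$, Lemma~\ref{lem:add}(a) produces a simple eigenvalue whose eigenvector is nonzero on a set that can be read off from the graph. If a second vertex $v$ has two neighbors in this set, the color saves at $v$. If this happens in both colors, two vertices cost two eigenvalues in total, which is what the budget allows.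

For distinct vertices $v,v'$ and a color $\chi$, let $R_\chi(v,v')$ consist of $v'$ and of all $w\in V(G)\setminus\{v,v'\}$ that are tied in $G_\chi-v-v'$ to some vertex of $N_\chi(v')\setminus\{v\}$. We say that $\chi$ is \emph{fine for $(v,v')$} if $|N_\chi(v)\cap R_\chi(v,v')|\ge2$, and that the ordered pair $(v,v')$ is \emph{good} if both colors are fine for it.

\begin{lemma}\label{lem:pair}
If $(v,v')$ is a good pair, then $D(G)\le D(G-v-v')$.
\end{lemma}

\begin{proof}
Fix a color $\chi$ and an optimal SSP matrix for $G_\chi-v-v'$. Add $v'$, with neighborhood $N_\chi(v')\setminus\{v\}$, by Lemma~\ref{lem:add}(a). Tied vertices are linked, so the new simple eigenvalue $\mu$ has an eigenvector that is nonzero on $R_\chi(v,v')$. By (F2) the matrix saves at $v$ via $\mu$. Thus $s(G_\chi)\le s(G_\chi-v-v')+1$ for both colors, while the order grows by $2$.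
\end{proof}

\begin{lemma}\label{lem:exists}
If $|G|\ge7$ and all degrees in $G$ and in $G^c$ are at least $2$, then $G$ has a good pair.
\end{lemma}

\begin{proof}
The pair $vv'$ has one color and not the other, and there is a simple criterion for each situation.
\begin{enumerate}
\item[(A)] \emph{If $vv'$ has color $\chi$ and lies in a triangle or a $4$-cycle of $G_\chi$, then $\chi$ is fine for $(v,v')$.} Indeed $v'\in N_\chi(v)\cap R_\chi(v,v')$, and we need one more vertex. In a triangle $vv'u$, the vertex $u\in N_\chi(v)$ lies in $N_\chi(v')\setminus\{v\}$ and is tied to itself. In a $4$-cycle $v\,v'\,x\,u$, the vertex $u\in N_\chi(v)$ is adjacent in $G_\chi-v-v'$ to $x\in N_\chi(v')\setminus\{v\}$.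
\item[(B)] \emph{If $vv'$ does not have color $\chi$, and every $u\in N_\chi(v)$ is at distance at most $2$ from $v'$ in $G_\chi$, then $\chi$ is fine for $(v,v')$.} Indeed $u\ne v'$, so $u$ lies in $N_\chi(v')$ or has a common $\chi$-neighbor $x$ with $v'$. Here $x\ne v$, because $v\notin N_\chi(v')$. In both cases $u\in R_\chi(v,v')$. So $N_\chi(v)\subseteq R_\chi(v,v')$, and $|N_\chi(v)|\ge2$.
\end{enumerate}
Criterion (B) holds automatically in a color of diameter at most $2$, which suggests the division into cases.

\emph{Case 1: some color, say blue, is connected of diameter at most $2$.} If red contains a triangle or a $4$-cycle, let $vv'$ be one of its edges; red is fine by (A) and blue by (B). So suppose that red has neither. All red degrees are at least $2$, so red has a cycle. Let $C$ be a shortest one, of length $g\ge5$. It has no red chord, so two vertices of $C$ that are not consecutive on $C$ are joined in blue. Let $v,v'$ be any two vertices at distance $\lfloor g/2\rfloor\ge2$ on $C$. Neither criterion applies to red, and this is the one place where long unique shortest paths are needed.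

Red is fine for $(v,v')$. The vertices $v,v'$ divide $C$ into two arcs, of lengths $\lfloor g/2\rfloor$ and $\lceil g/2\rceil$. On the $i$th arc let $u_i$ be the neighbor of $v$ and $y_i$ the neighbor of $v'$. The part of the arc from $y_i$ to $u_i$ avoids $v$ and $v'$ and has length at most $k=\lceil g/2\rceil-2$. A second red path from $y_i$ to $u_i$ of no greater length would, together with the first, contain a red cycle of length at most $2k\le g-3$, which is impossible. So $u_i$ is tied to $y_i$ in $G_{\mathrm{red}}-v-v'$, and $u_1\ne u_2$ both lie in $N_{\mathrm{red}}(v)\cap R_{\mathrm{red}}(v,v')$.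

Blue is fine for a suitable choice of $(v,v')$. The edge $vv'$ is blue, so by (A) it suffices to find a vertex $u$ that is blue to both $v$ and $v'$. If $g\ge7$, take a vertex of $C$ outside $\{v,v',u_1,u_2,y_1,y_2\}$. If $g\in\{5,6\}$, take $u\notin C$; this is the only use of $|G|\ge7$. Two red neighbors of $u$ on $C$ would give a red cycle of length at most $\lfloor g/2\rfloor+2<g$. So $u$ has at most one red neighbor on $C$, and we choose $v,v'$ at distance $\lfloor g/2\rfloor$ on $C$ and different from that neighbor.

\emph{Case 2: neither color is connected of diameter at most $2$.} The complement of a disconnected graph is connected of diameter at most $2$: vertices in different components become adjacent, and vertices in the same component have a common neighbor in another component. So both colors are connected of diameter at least $3$. A pair at large distance in one color makes distances short in the other color, as follows.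
\begin{enumerate}
\item[(C)] \emph{If $a,b$ are at distance at least $3$ in $G_\chi$ and $a\,y\,y'$ is a triangle of $G_\chi$, then $(y,a)$ is good.} Say $\chi$ is blue. Blue is fine by (A). The pair $ab$ is red, and no vertex is blue to both $a$ and $b$. Let $w\in N_{\mathrm{red}}(y)$; then $w\ne a$. If $w$ is not red to $a$, it is blue to $a$, so $w\ne b$ and $w$ is red to $b$; then $w\,b\,a$ is a red path. So red is fine by (B).
\end{enumerate}
Let $a,b$ be at blue distance at least $3$, and let $Y=N_{\mathrm{blue}}(a)$ and $X=N_{\mathrm{blue}}(b)$. These sets are disjoint, have at least two elements each, and contain neither $a$ nor $b$. If $X$ or $Y$ contains a blue edge, then $b$ or $a$ lies in a blue triangle and (C) gives a good pair. Otherwise every vertex lies in a red triangle: all vertices of $X$ are red to $a$ and all vertices of $Y$ are red to $b$, so $X\cup\{a\}$ and $Y\cup\{b\}$ are red cliques with at least three vertices, and any other vertex is red to both $a$ and $b$. Now take two vertices at red distance at least $3$. The first lies in a red triangle, and (C) gives a good pair.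
\end{proof}

\begin{corollary}\label{cor:induct}
If $D(G)\le0$ for all graphs of orders $6$ and $7$, then $D(G)\le0$ for all graphs of order at least $6$.
\end{corollary}

\begin{proof}
Let $n=|G|\ge8$ and assume the claim for the orders $6,\dots,n-1$. If some vertex $v$ has degree at most $1$ in a color, then $D(G)\le\max(0,D(G-v))=0$ by Lemma~\ref{lem:low}. Otherwise Lemmas~\ref{lem:exists} and~\ref{lem:pair} give $D(G)\le D(G-v-v')\le0$, because $n-2\ge6$.
\end{proof}

\section{Graphs of order at most five}\label{sec:five}

For the orders $6$ and $7$ the reductions may land on an exceptional graph, and the excess has to be won back by additional saves. These come from full eigenvalues. A matrix has a full eigenvalue only if its graph is connected, because then all pairs of vertices are linked. So we want induced subgraphs that are connected in both colors. Call $G$ \emph{co-connected} if $G$ and $G^c$ are both connected.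

\begin{lemma}\label{lem:cocon}
If $G$ is co-connected and $|G|\ge5$, then $G-w$ is co-connected for some vertex $w$.
\end{lemma}

\begin{proof}
If neither color has a cut vertex, any $w$ works. Otherwise we may assume that $p$ is a cut vertex of $G$; let $C_1,\dots,C_k$, $k\ge2$, be the vertex sets of the components of $G-p$. We use one criterion for each color.
\begin{enumerate}
\item[(1)] Let $w\ne p$. Vertices in different sets $C_i$ are joined in blue. So if $V(G)\setminus\{p,w\}$ meets at least two of the $C_i$, and $p$ has a blue neighbor other than $w$, then $G^c-w$ is connected.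
\item[(2)] Let $w\in C_i$ be at maximum distance from $p$ in the connected graph $G[C_i\cup\{p\}]$. Then $w$ is a leaf of a breadth-first search tree rooted at $p$, so $G[C_i\cup\{p\}]-w$ is connected, and hence so is $G-w$.
\end{enumerate}
Since $G^c$ is connected, $p$ has a blue neighbor $x$, say $x\in C_1$. Suppose first that $k\ge3$ or $|C_2|\ge2$. Take $w\in C_2$ as in (2). Then $w\ne x$, and $V(G)\setminus\{p,w\}$ meets $C_1$ and one more $C_i$, so (1) applies.

Otherwise $k=2$, $|C_2|=1$ and $|C_1|\ge3$. The vertex of $C_2$ is red to $p$, so all blue neighbors of $p$ lie in $C_1$. If there are at least two, take $w\in C_1$ as in (2), and (1) applies. If $x$ is the only one, let $h$ be a red neighbor of $x$ in $C_1$ and take $w\in C_1\setminus\{x,h\}$. In $G-w$ every vertex other than $p$ and $x$ is adjacent to $p$, and $x$ is adjacent to $h$, so $G-w$ is connected; again (1) applies.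
\end{proof}

The connected graphs of order $4$ are $K_4$, the diamond, $C_4$, the paw, the claw and $P_4$, and only $P_4$ has a connected complement. By Lemma~\ref{lem:cocon}, a co-connected graph of order $5$ is therefore $P_4[N]$ with $1\le|N|\le3$. So it is one of the eight graphs in the last four columns of Figure~\ref{fig:five}.

\begin{lemma}\label{lem:five}
If $|G|\le5$ and $G$ is not exceptional, then $D(G)\le0$.
\end{lemma}

\begin{proof}
We bound $s(G)+s(G^c)$ using $s(H)\le|H|$ and Lemma~\ref{lem:small}, and we list graphs up to complementation.

\emph{Orders $1$ to $3$.} The sums for $K_1$, $K_2$, $K_3$ are at most $1+1$, $2+2$, $2+3$, against the budgets $3,4,5$. The remaining graph $P_3$ is exceptional.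

\emph{Order $4$.} For $K_4$, the diamond and $C_4$ the sum is at most $2+4$. For the claw, whose complement contains a triangle, it is at most $3+3$. The paw and $P_4$ are exceptional.

\emph{Order $5$, $G$ disconnected.} The budget is $7$. If $G=X\cup K_1$, then $D(G)\le\max(0,D(X))$ by Lemma~\ref{lem:low}, so only $X\in\{\mathrm{paw},P_3\cup K_1,P_4\}$ remain. For $X=\mathrm{paw}$, the graph $G$ contains a triangle. Its complement contains a path $P_3$ together with a vertex adjacent to all three vertices of the path, hence a $4$-cycle. So the sum is at most $4+3$. For $X=P_3\cup K_1$ use Lemma~\ref{lem:gram}. For $X=P_4$ the graph is exceptional. If $G$ has no isolated vertex, it is $K_2\cup P_3$, covered by Lemma~\ref{lem:gram}, or $K_2\cup K_3$, which contains a triangle and whose complement $K_{2,3}$ contains a $4$-cycle, so that the sum is at most $4+3$.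

\emph{Order $5$, $G$ co-connected.} The chair contains a claw and the co-banner contains a triangle, while the co-chair and the banner contain the $4$-cycle $v\,1\,2\,3$. So the sums are at most $4+3$. For $C_5$ use Lemma~\ref{lem:c5}. The graphs $P_5$, house and bull are exceptional.
\end{proof}

For each co-connected graph $W$ of order $5$ we now record a pair of matrices together with a supply of full eigenvalues. We call such a pair a \emph{seed}, and $q(A)+q(B)$ its \emph{sum}.

\begin{lemma}\label{lem:seeds}
For each of the following graphs $W$ there are SSP matrices $A\in S(W)$ and $B\in S(W^c)$ with the stated properties.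
\begin{enumerate}
\item[(a)] $W$ is the chair or the co-banner: $q(A)+q(B)\le7$, and $A$ has at least two full eigenvalues.
\item[(b)] $W$ is the bull or $C_5$: $q(A)+q(B)\le8$, and each of $A,B$ has at least two full eigenvalues.
\item[(c)] $W=P_5$: $q(A)=5$ with five full eigenvalues, and $q(B)\le3$ with a full eigenvalue.
\end{enumerate}
Up to exchanging the colors, every co-connected graph of order $5$ occurs in this list.
\end{lemma}

\begin{proof}
First note that for every $k$ there is an SSP matrix in $S(P_k)$ all of whose $k$ eigenvalues are full: start from $K_1$, attach each new vertex to an end of the path, pay, and use (F1).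

(a) For the chair, start from the claw matrix of Lemma~\ref{lem:small}(c) and pay for the last vertex. For the co-banner, start from $J_3$ and pay for the two vertices of the pendant path, in order. In both cases $q(A)=4$, and (F1) gives three full eigenvalues. The complement contains a $4$-cycle, so we can take $q(B)\le3$.

(b) Write $W=P_4[N]$ with $|N|=2$. In each color $W-v$ is a path $P_4$ and $v$ has two neighbors, so it suffices to treat red. Take a matrix for $P_4$ with four full eigenvalues. Its four eigenvectors form a basis of $\mathbb R^4$, so their restrictions to $N$ span $\mathbb R^N$; they are also nowhere zero. Group the eigenvectors whose restrictions are parallel. There are at least two groups, so the smallest has at most two members. Save via an eigenvalue from the smallest group. By (F2) the eigenvalues outside this group, at least two in number, stay full, and $q(A)=4$.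

(c) The matrix $A$ was built above. For the house $P_4[\{1,2,4\}]$, start from a matrix with two eigenvalues on the $4$-cycle $v\,2\,3\,4$ and pay for the vertex $1$, whose neighborhood is $\{v,2\}$. The vertices $4$ and $3$ are adjacent to $v$ and $2$, so every vertex is tied to a neighbor of $1$, and the new eigenvalue is full by Lemma~\ref{lem:add}(a).
\end{proof}

\section{Graphs of orders six and seven}\label{sec:sixseven}

\begin{proposition}\label{prop:six}
If $|G|=6$, then $D(G)\le0$.
\end{proposition}

\begin{proof}
The budget is $8$.

\emph{Case 1: some vertex $v$ has degree at most $1$ in a color}, say in red. By Lemmas~\ref{lem:low} and~\ref{lem:five}, we are done as soon as $G$ has a vertex of degree at most $1$ whose deletion leaves a non-exceptional graph; call such a vertex \emph{removable}. So let $G-v$ be exceptional.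

\emph{$G-v$ is the house or the gem.} Then $G$ contains a $4$-cycle, and $(G-v)^c$ contains a path $p_1p_2p_3p_4$. The vertex $v$ is blue to at least three of the $p_i$, hence to both of $p_1,p_3$ or to both of $p_2,p_4$, which closes a blue $4$-cycle. The sum is at most $4+4$.

\emph{$G-v$ is $P_4\cup K_1$ or $P_5$.} If $v$ is isolated, or its neighbor has degree at most $1$ in $G-v$, then $G$ is a disjoint union of paths, hence a spanning subgraph of $P_6$, and Lemma~\ref{lem:gram} applies. Otherwise $v$ is attached to an interior vertex of the path. For $P_4\cup K_1$, deleting the isolated vertex leaves a chair. For the path $p_1\cdots p_5$ we may assume that $v$ is adjacent to $p_2$ or $p_3$, and deleting $p_5$ leaves a chair. The chair is not exceptional, so the deleted vertex is removable.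

\emph{$G-v$ is the bull}, with $a,x,y,b,z$ as in the introduction. By the symmetry of the bull we may assume that $v$ is isolated or adjacent to $a$, $x$ or $z$. In the first three cases $b$ has degree $1$, and $G-b$ is $\mathrm{paw}\cup K_1$, the co-banner, or a triangle with two pendant vertices at $x$. None of these is exceptional: among the exceptional graphs of order $5$, only the bull, the house and the gem contain a triangle, and their degree sequences $(3,3,2,1,1)$, $(3,3,2,2,2)$, $(4,3,3,2,2)$ differ from $(3,2,2,1,0)$, $(3,2,2,2,1)$, $(4,2,2,1,1)$. So $b$ is removable. In the last case $G$ is the triangle $xyz$ with pendant vertices $a,b,v$ at $x,y,z$, and $s(G)\le5$. In $G^c$ the vertices $a,b,v$ form a triangle, $x,y,z$ are mutually non-adjacent, and $N_{\mathrm{blue}}(x)=\{b,v\}$, $N_{\mathrm{blue}}(y)=\{a,v\}$, $N_{\mathrm{blue}}(z)=\{a,b\}$. Start from $J_3$ on $a,b,v$ and save at $x$ via the full eigenvalue. Pay for $y$; the new eigenvalue is full, since $b$ and $x$ are adjacent to $v\in N_{\mathrm{blue}}(y)$. Save at $z$ via this eigenvalue. So $s(G^c)\le3$, and the sum is at most $5+3$.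

\emph{Case 2: all degrees are at least $2$ in both colors.} If a color is disconnected, say red, then each component has at least three vertices, so $G=2K_3$; then $s(G)\le2+2$, and $G^c=K_{3,3}$ contains a $4$-cycle, so the sum is at most $4+4$. Otherwise Lemma~\ref{lem:cocon} gives a vertex $v$ with $W=G-v$ co-connected, and $v$ has at least two neighbors in $W$ in each color. We may assume that $W$ is listed in Lemma~\ref{lem:seeds}. With a seed of type (a), red saves via a full eigenvalue and blue pays, so the sum is at most $7+1$. With a seed of type (b) or (c), both colors save via full eigenvalues, and the sum is at most $8$.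
\end{proof}

\begin{proposition}\label{prop:seven}
If $|G|=7$, then $D(G)\le0$.
\end{proposition}

\begin{proof}
The budget is $9$. If some vertex has degree at most $1$ in a color, use Lemma~\ref{lem:low} and Proposition~\ref{prop:six}. So let all degrees be at least $2$ in both colors.

If a color is disconnected, say red, then $G=K_3\cup X$ with $X$ connected of order $4$ and minimum degree at least $2$. So $X$ is $C_4$, the diamond or $K_4$, and $s(G)\le2+2$. The complement contains $K_{3,4}$, hence a $4$-cycle, and the sum is at most $4+5$.

Let $G$ be co-connected. Applying Lemma~\ref{lem:cocon} twice, we find vertices $v,v'$ such that $W=G-v-v'$ is co-connected, and we may assume that $W$ is listed in Lemma~\ref{lem:seeds}. Start from the seed on $W$, add $v'$, and then add $v$. Each of the two colors pays or saves at each of the two vertices, so a seed of sum $\sigma$ and $k$ saves give $s(G)+s(G^c)\le\sigma+4-k$. We need two saves for a seed of type (a) and three saves for the types (b) and (c). By (F3), a full eigenvalue of the seed that is not used at $v'$ is still simple afterwards, with an eigenvector that is nowhere zero on $W$; it is therefore available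 at $v$ if $v$ has two neighbors in $W$ in that color.

Let $\rho(u)$ be the number of red neighbors of $u\in\{v,v'\}$ in $W$. The degree condition gives $1\le\rho(u)\le4$; moreover $\rho(u)=1$ forces $vv'$ to be red, and $\rho(u)=4$ forces $vv'$ to be blue. One pattern recurs, and we name it.
\begin{enumerate}
\item[(P)] \emph{Let each of $v,v'$ have exactly one $\chi$-neighbor in $W$, so that $vv'$ has color $\chi$, and let the seed have a full eigenvalue in color $\chi$. Then $\chi$ can pay at $v'$ and save at $v$.} Indeed, the eigenvalue stays full on $W\cup\{v'\}$ by (F1), and $|N_\chi(v)|=2$.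
\end{enumerate}

\emph{Type} (a). If $\rho(v),\rho(v')\ge2$, red saves at $v'$ via one full eigenvalue and at $v$ via the other. Otherwise name the vertices so that $\rho(v')=1$. Then $v'$ is blue to four of the five vertices of $W$, and $W^c$ is connected, so it has more than two edges; blue saves at $v'$ by Lemma~\ref{lem:dom}. Red pays at $v'$ and saves at $v$: via a full eigenvalue of the seed if $\rho(v)\ge2$, and by (P) if $\rho(v)=1$.

For the types (b) and (c), either some $\rho$-value lies in $\{2,3\}$, and we name the vertices so that $\rho(v')\in\{2,3\}$, or both values lie in $\{1,4\}$. In the second case they are equal, since $vv'$ has only one color.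

\emph{Type} (b). If $\rho(v')\in\{2,3\}$, both colors save at $v'$. The vertex $v$ has at least two neighbors in $W$ in some color, and that color saves at $v$ via its second full eigenvalue. If $\rho(v)=\rho(v')=1$, blue saves at $v'$ and at $v$ via its two full eigenvalues, and red saves once by (P). If $\rho(v)=\rho(v')=4$, the same argument works with the colors exchanged, since the seed has two full eigenvalues in each color.

\emph{Type} (c). Here blue has only one full eigenvalue, so red has to save twice whenever it can. Let $\rho(v')\in\{2,3\}$ and $N=N_{\mathrm{red}}(v')\cap V(W)$. Blue saves at $v'$, and red saves at $v'$ via a full eigenvalue with eigenvector $x$. The five red eigenvectors form a basis of $\mathbb R^5$, so their restrictions span $\mathbb R^N$, and since $|N|\ge2$ one of them is not a multiple of $x$ on $N$. By (F2) its eigenvalue stays full on $W\cup\{v'\}$, and red saves via it at $v$ because $|N_{\mathrm{red}}(v)|\ge2$. If $\rho(v)=\rho(v')=4$, red saves at $v'$ and at $v$ via two full eigenvalues, and blue saves once by (P).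

It remains to treat $\rho(v)=\rho(v')=1$, where the seed is not sufficient. Each end of the path $W$ has red degree at least $2$, so it is red to $v$ or $v'$. Since $v$ and $v'$ have one red neighbor each in $W$ and $vv'$ is red, $G=C_7$. A matrix for $P_6$ with full eigenvalues, as in the proof of Lemma~\ref{lem:seeds}, saves at the seventh vertex, so $s(C_7)\le6$. Deleting a vertex from $C_7^c$ leaves $P_6^c$, so $s(C_7^c)\le2+1$ by Lemma~\ref{lem:gram}. The sum is at most $9$.
\end{proof}

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:s}]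
For $|G|\ge6$ we have $D(G)\le0$ by Propositions~\ref{prop:six} and~\ref{prop:seven} and Corollary~\ref{cor:induct}. For $|G|\le5$ and $G$ not exceptional, this is Lemma~\ref{lem:five}. It remains to show $D(G)>0$ for the exceptional graphs, and we may work up to complementation. We use $s\ge q$, Lemma~\ref{lem:path}, and the consequence $s(P_k\cup K_1)\ge k+1$ of Lemma~\ref{lem:basic}(c): the block of $P_k$ has $k$ distinct eigenvalues, and the entry at the isolated vertex differs from all of them.
\begin{itemize}
\item $P_4$ is self-complementary and $q(P_4)=4$, so $q(G)+q(G^c)=8>6$.
\item $q(P_5)=5$. In the house $P_4[\{1,2,4\}]$ the non-adjacent vertices $1$ and $3$ have the unique common neighbor $2$, so $q(P_5^c)\ge3$ and $q(G)+q(G^c)\ge8>7$.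
\item The bull is self-complementary and $a\,x\,y\,b$ is a unique shortest path, so $q(G)+q(G^c)\ge4+4>7$.
\item $s(P_3)\ge3$ and $s(P_3^c)=s(P_2\cup K_1)\ge3$, so the sum is at least $6>5$.
\item $s(\mathrm{paw})\ge3$ by Section~\ref{sec:example}, and $s(P_3\cup K_1)\ge4$, so the sum is at least $7>6$.
\item $s(P_4\cup K_1)\ge5$. In the gem the non-adjacent vertices $1$ and $4$ have the unique common neighbor $v$, so $s(\mathrm{gem})\ge3$ and the sum is at least $8>7$. \qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:q}]
If $G$ is not exceptional, then $q(G)+q(G^c)\le s(G)+s(G^c)\le|G|+2$ by Theorem~\ref{thm:s}. For $P_4$, $P_5$, $P_5^c$ and $T_{2,2}$, the first three items in the proof of Theorem~\ref{thm:s} are bounds for $q$, so the inequality fails. The other six exceptional graphs are $P_k\cup K_1$ for $k=2,3,4$ and their complements $P_3$, paw, gem. Without the SSP the isolated vertex may be given an eigenvalue of the block of $P_k$, so $q(P_k\cup K_1)\le k$. Moreover $q(P_3)=3$, and $q(\mathrm{paw})\le3$ and $q(\mathrm{gem})\le3$ by Lemma~\ref{lem:small}, since the paw contains a triangle and the gem contains the $4$-cycle $v\,1\,2\,3$.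 So the sum is at most $k+3=|G|+2$ in all six cases.
\end{proof}

\begin{thebibliography}{1}

\bibitem{LOS}
Rupert H. Levene, Polona Oblak and Helena \v{S}migoc,
\emph{A Nordhaus-Gaddum conjecture for the minimum number of distinct eigenvalues of a graph},
arXiv:1807.06436 (2018).

\end{thebibliography}
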